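\title{The cardinality of homogeneous $\sigma$-countably tight compacta}

\begin{abstract}
We prove in ZFC that every infinite homogeneous compact Hausdorff space that is the union of countably many countably tight subspaces has cardinality $\mathfrak c$. More generally, an infinite homogeneous compact Hausdorff space that is the union of at most $\kappa$ subspaces of tightness at most $\kappa$ has at most $2^\kappa$ points. Homogeneity enters only in the last step. That step rests on three properties of arbitrary compacta with such a decomposition: they have many points of $\pi$-character at most $\kappa$, some nonempty closed $G_\kappa$-set lies in the closure of a set of size at most $\kappa$, and every cover by $G_\kappa$-sets has a subcover of size at most $2^\kappa$.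
\end{abstract}

\section{Introduction}\label{sec:intro}

A space is \emph{countably tight} (CT) if, whenever $x\in\overline A$, there is a countable $B\subseteq A$ with $x\in\overline B$. In such a space the closure operation is determined by its values on countable sets; first countable spaces are the basic examples. A space is \emph{$\sigma$-countably tight} ($\sigma$-CT) if it is the union of countably many CT subspaces. A \emph{compactum} is a compact Hausdorff space, and a space $X$ is \emph{homogeneous} if for any $x,y\in X$ there is a homeomorphism $h\colon X\to X$ with $h(x)=y$.

No two of the properties ``compact'', ``homogeneous'', ``CT'' bound the cardinality of a space. Discrete spaces are homogeneous and CT. Cantor cubes $\{0,1\}^I$ are compact groups under coordinatewise addition modulo $2$, hence homogeneous compacta. The one-point compactification of an infinite discrete space is a CT compactum, since the point at infinity lies in the closure of every infinite set. The three properties together are very restrictive: by a theorem of R.~de la Vega, every infinite homogeneous CT compactum has cardinality $\mathfrak c=2^\omega$. The problem solved here, which comes from the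 paper \cite{JvM} of Juh\'asz and van Mill, asks whether CT can be weakened to $\sigma$-CT.

\begin{quote}
\emph{Does every infinite homogeneous $\sigma$-CT compactum have cardinality $\mathfrak c$?}
\end{quote}

For compacta in general, $\sigma$-CT is strictly weaker than CT: the ordinal space $\omega_1+1$ is the union of the first countable space $\omega_1$ and one point, and that point is in the closure of no countable subset of $\omega_1$. One simple case suggests that homogeneity repairs this. Let $X=\bigcup_n X_n$ be a homogeneous compactum with each $X_n$ CT and \emph{closed}. By the Baire category theorem some $X_n$ contains a nonempty open set $U$. If $x\in U$ and $x\in\overline A$, then $x\in\overline{A\cap U}$, so $x$ is in the closure of a countable subset of $A$. By homogeneity the same holds at every point, $X$ is CT, and de la Vega's theorem applies. For pieces that are not closed, the Baire category theorem yields only a piece that is dense in some open set. The next example shows that this alone says nothing about cardinality.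

\begin{example}\label{ex:finsupp}
Let $I$ be an infinite set. The \emph{support} of $s\in\{0,1\}^I$ is $s^{-1}(1)$. Let $A_I\subseteq\{0,1\}^I$ be the set of points with finite support, and let $\mathbf 1$ be the point with all coordinates $1$.
\begin{enumerate}
\item[(i)] $A_I$ is dense in $\{0,1\}^I$, because a basic open set restricts only finitely many coordinates.
\item[(ii)] $A_I$ is CT. Let $s\in A_I$ be in the closure of $T\subseteq A_I$. Let $J_0$ be the support of $s$. Given a countable $J_n\subseteq I$, let $T_n\subseteq T$ be countable and contain, for each finite $K\subseteq J_n$, a point that agrees with $s$ on $K$; let $J_{n+1}$ be the union of $J_n$ and the supports of the members of $T_n$. Put $J=\bigcup_nJ_n$. For a finite $K\subseteq I$ some $t\in\bigcup_nT_n$ agrees with $s$ on $K\cap J$, and both $s$ and $t$ vanish off $J$. So $s\in\overline{\bigcup_nT_n}$.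
\item[(iii)] If $\kappa$ is an infinite cardinal, $|I|>\kappa$, $B\subseteq A_I$ and $|B|\le\kappa$, then $\mathbf 1\notin\overline B$: the supports of the members of $B$ cover at most $\kappa$ coordinates, so all members of $B$ vanish at some fixed coordinate.
\end{enumerate}
\end{example}

The cosets of $A_I$ partition the cube into dense CT subspaces. In particular $\{0,1\}^{\mathfrak c}$, which has $2^{\mathfrak c}>\mathfrak c$ points, is covered by dense CT subspaces, and if countably many CT subspaces sufficed, the answer to the question would be negative. We shall see that they do not suffice, and that the answer is positive.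

For an infinite cardinal $\kappa$ we say that $Y$ has \emph{tightness at most $\kappa$}, and write $t(Y)\le\kappa$, if for all $x\in Y$ and $A\subseteq Y$ with $x\in\overline A$ there is $B\subseteq A$ with $|B|\le\kappa$ and $x\in\overline B$. Thus CT means $t(Y)\le\omega$.

\begin{theorem}\label{thm:main}
Let $\kappa$ be an infinite cardinal and let $X$ be an infinite homogeneous compactum that is the union of at most $\kappa$ subspaces of tightness at most $\kappa$. Then $|X|\le2^\kappa$. In particular, every infinite homogeneous $\sigma$-CT compactum has cardinality exactly $\mathfrak c$.
\end{theorem}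

The proof is in ZFC, it does not use de la Vega's theorem, and it is the same for every $\kappa$; a reader interested in the original question may read $\omega$, $\omega_1$, $\mathfrak c$ for $\kappa$, $\kappa^+$, $2^\kappa$.

Most of the work does not involve homogeneity. A \emph{$G_\kappa$-set} of a space $L$ is an intersection of at most $\kappa$ open subsets of $L$. A \emph{local $\pi$-base} of a point $x$ in $L$ is a family of nonempty open subsets of $L$ such that every neighborhood of $x$ contains a member of the family; unlike the members of a neighborhood base, these sets need not contain $x$. The \emph{$\pi$-character} $\pi\chi(x,L)$ is the least cardinality of a local $\pi$-base of $x$ in $L$, or $\omega$ if that cardinality is finite.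

\begin{theorem}\label{thm:structure}
Let $X$ be a nonempty compactum that is the union of at most $\kappa$ subspaces of tightness at most $\kappa$. Then:
\begin{enumerate}
\item[(1)] no closed subspace of $X$ maps continuously onto $\{0,1\}^{\kappa^+}$, and every nonempty closed $L\subseteq X$ has a dense set of points $x$ with $\pi\chi(x,L)\le\kappa$;
\item[(2)] some nonempty closed $G_\kappa$-set of $X$ is contained in the closure of a set of size at most $\kappa$;
\item[(3)] every cover of $X$ by $G_\kappa$-sets has a subcover of size at most $2^\kappa$.
\end{enumerate}
\end{theorem}

Under a cardinal hypothesis the cardinality bound identifies the spaces. The \emph{character} $\chi(x,X)$ is the least cardinality of a neighborhood base at $x$, and $\chi(X)\le\kappa$ means that $\chi(x,X)\le\kappa$ for all $x\in X$.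

\begin{corollary}\label{cor:class}
Assume $2^\kappa<2^{\kappa^+}$. For an infinite homogeneous compactum $X$ the following are equivalent: \emph{(i)} $X$ is the union of at most $\kappa$ subspaces of tightness at most $\kappa$; \emph{(ii)} $t(X)\le\kappa$; \emph{(iii)} $\chi(X)\le\kappa$. In particular, if $2^\omega<2^{\omega_1}$ (for example, under the continuum hypothesis), then a homogeneous compactum is $\sigma$-CT if and only if it is CT, if and only if it is first countable.
\end{corollary}

One difficulty governs the whole proof. A typical tightness argument in a compactum constructs many points $x_\alpha$, takes an accumulation point $x$, and applies tightness at $x$ to the set of the $x_\alpha$. If $X=\bigcup_iX_i$, tightness is available only when the point and the set lie in the same piece, and we control neither the piece of $x$ nor the pieces of the $x_\alpha$. The remedy is to choose each $x_\alpha$ in the closure of a small subset of \emph{every} piece that could contain $x$. A point of small $\pi$-character has this property with respect to all dense pieces at once (Lemma~\ref{lem:transfer}). So we need a supply of such points, which is part (1) of Theorem~\ref{thm:structure},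 and we need to work inside a closed set where the pieces that are present are dense. This localization is easy in part (2) and is the main issue in part (3).

Section~\ref{sec:card} derives Theorem~\ref{thm:main} and Corollary~\ref{cor:class} from Theorem~\ref{thm:structure}, whose three parts are proved in Sections~\ref{sec:cubes}, \ref{sec:small} and \ref{sec:covers}.

\section{$G_\kappa$-sets and $\pi$-character}\label{sec:prelim}

Throughout, $\kappa$ is an infinite cardinal, cardinals are initial ordinals, and closures are taken in the ambient compactum. The hypothesis of Theorem~\ref{thm:structure} is written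
\begin{equation}\label{eq:star}\tag{$\ast$}
X\ \text{is a nonempty compactum},\qquad X=\bigcup_{i<\kappa}X_i,\qquad t(X_i)\le\kappa\ \text{ for all } i<\kappa .
\end{equation}
The $X_i$ are the \emph{pieces}; some may be empty, which covers the case of fewer than $\kappa$ pieces. Tightness at most $\kappa$ passes to subspaces, so a nonempty closed $L\subseteq X$ satisfies \eqref{eq:star} with the pieces $X_i\cap L$. Some bound on the number of pieces is needed for any conclusion, since every space is a union of singletons.

Compactness is used in the following form: if $\mathcal C$ is a nonempty family of closed sets that is directed downward (for example, a chain) and $C_0$ is a closed set that meets every member of $\mathcal C$, then $C_0$ meets $\bigcap\mathcal C$.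

\begin{lemma}\label{lem:gk}
Let $L$ be a compactum.
\begin{enumerate}
\item[(a)] An intersection of at most $\kappa$ closed $G_\kappa$-sets is a closed $G_\kappa$-set. It is nonempty if the sets are nonempty and form a chain.
\item[(b)] If $f\colon L\to[0,1]$ is continuous and $r\in[0,1]$, then $f^{-1}(r)$ is a closed $G_\kappa$-set.
\item[(c)] If $H$ is a closed $G_\kappa$-set, $U$ is open and $x\in H\cap U$, then there is a closed $G_\kappa$-set $H'$ with $x\in H'\subseteq H\cap U$.
\item[(d)] If $G$ is a closed $G_\kappa$-set, then $G=\bigcap_{j<\kappa}f_j^{-1}(0)$ for some continuous $f_j\colon L\to[0,1]$.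
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from $\kappa\cdot\kappa=\kappa$ and compactness, and (b) from $f^{-1}(r)=\bigcap_{n\ge1}\{y:|f(y)-r|<1/n\}$. For (c), Urysohn's lemma gives a continuous $f$ with $f(x)=1$ and $f=0$ on $L\setminus U$; take $H'=H\cap f^{-1}(1)$. For (d), write $G=\bigcap_{j<\kappa}O_j$ with $O_j$ open and take $f_j$ equal to $0$ on $G$ and to $1$ on $L\setminus O_j$.
\end{proof}

The next observation is the reason for considering $\pi$-character.

\begin{lemma}\label{lem:transfer}
If $\pi\chi(x,L)\le\kappa$ and $Y$ is dense in $L$, then $x\in\overline D$ for some $D\subseteq Y$ with $|D|\le\kappa$.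
\end{lemma}

\begin{proof}
Let $D$ consist of one point of $Y$ from each member of a local $\pi$-base of size at most $\kappa$. Every neighborhood of $x$ contains a member of the $\pi$-base, hence a point of $D$.
\end{proof}

The point $x$ need not lie in $Y$, and the same $x$ serves for all dense $Y$. Small $\pi$-character is weaker than small character: in the one-point compactification of an uncountable discrete space, the singletons of a countably infinite set of isolated points form a local $\pi$-base at infinity, while any countably many neighborhoods of infinity have uncountable intersection. On the other hand, Lemma~\ref{lem:transfer} and Example~\ref{ex:finsupp}(i),(iii) give $\pi\chi(\mathbf 1,\{0,1\}^{\kappa^+})>\kappa$, and by homogeneity no point of this cube has $\pi$-character at most $\kappa$. Large cubes are essentially the only obstruction, by the following theorem, which we quote.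

\begin{theorem}[\v{S}apirovski\u{\i} \cite{Sap}; see also {\cite[Ch.~3]{Juh}}]\label{thm:sap}
If $\lambda$ is an uncountable cardinal, $L$ is a nonempty compactum and $\pi\chi(x,L)\ge\lambda$ for all $x\in L$, then $L$ maps continuously onto $[0,1]^\lambda$.
\end{theorem}

Small $\pi$-character in a closed subspace $H$ does not in general pass to the whole space: take for $H$ a single point of $\{0,1\}^{\kappa^+}$. It does pass when $H$ is a $G_\kappa$-set.

\begin{lemma}\label{lem:lift}
Let $L$ be a compactum, $H$ a closed $G_\kappa$-set of $L$, and $x\in H$. If $\pi\chi(x,H)\le\kappa$, then $\pi\chi(x,L)\le\kappa$.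
\end{lemma}

\begin{proof}
Write $H=\bigcap_{j<\kappa}O_j$ with $O_j$ open. By normality choose open sets $O_j'$ with $H\subseteq O'_j\subseteq\overline{O'_j}\subseteq O_j$, and let $\mathcal O$ be the family of finite intersections of the $O_j'$. Then $|\mathcal O|\le\kappa$ and $\bigcap_j\overline{O_j'}=H$, so by compactness every closed set disjoint from $H$ is disjoint from some member of $\mathcal O$.

Let $\{P_j\cap H:j<\kappa\}$ be a local $\pi$-base of $x$ in $H$, with $P_j$ open in $L$. By regularity choose open sets $P'_j$ with $\overline{P'_j}\subseteq P_j$ and $P_j'\cap H\ne\emptyset$. The sets $P_j'\cap O$, for $j<\kappa$ and $O\in\mathcal O$, are open, and they are nonempty because they contain $P_j'\cap H$. Let $U\ni x$ be open, and take $j$ with $P_j\cap H\subseteq U$. The closed set $\overline{P'_j}\setminus U$ misses $H$, so it misses some $O\in\mathcal O$, and then $P'_j\cap O\subseteq U$. Thus these at most $\kappa$ sets form a local $\pi$-base of $x$ in $L$.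
\end{proof}

\section{From the structure theorem to the cardinality bound}\label{sec:card}

If every point of $X$ were a $G_\kappa$-set, then Theorem~\ref{thm:structure}(3), applied to the cover by singletons, would give $|X|\le2^\kappa$ at once. Our hypotheses do not hand us such points. Part (2) provides a substitute: a $G_\kappa$-set that is controlled by $\kappa$ points. Homogeneity moves it over the whole space, part (3) then bounds the size of a dense set, and the following well-known lemma, fed by part (1), turns this into a bound on $|X|$.

\begin{lemma}\label{lem:homog}
Let $X$ be a homogeneous Hausdorff space, $D\subseteq X$ a dense set, and $\mathcal B$ a local $\pi$-base of some point $p\in X$. Then $|X|\le|D|^{|\mathcal B|}$.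
\end{lemma}

\begin{proof}
For $x\in X$ fix a homeomorphism $h_x$ of $X$ with $h_x(p)=x$, and choose $\varphi_x(B)\in h_x[B]\cap D$ for each $B\in\mathcal B$. Let $x\ne y$ and take disjoint open sets $U\ni x$ and $V\ni y$. The set $h_x^{-1}[U]\cap h_y^{-1}[V]$ is a neighborhood of $p$, so it contains some $B\in\mathcal B$. Then $\varphi_x(B)\in U$ and $\varphi_y(B)\in V$, so $\varphi_x\ne\varphi_y$. Hence $x\mapsto\varphi_x$ is an injection of $X$ into $D^{\mathcal B}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:structure}(2) there are a nonempty closed $G_\kappa$-set $H$ and a set $S$ with $|S|\le\kappa$ and $H\subseteq\overline S$. Fix $h\in H$. For $x\in X$ let $g_x$ be a homeomorphism of $X$ with $g_x(h)=x$. Then $g_x[H]$ is a $G_\kappa$-set that contains $x$, and $g_x[H]\subseteq\overline{g_x[S]}$. By part (3) there is $A\subseteq X$ with $|A|\le2^\kappa$ and $X=\bigcup_{x\in A}g_x[H]$. So $D=\bigcup_{x\in A}g_x[S]$ is dense in $X$ and $|D|\le2^\kappa$. By part (1) with $L=X$, some point has a local $\pi$-base of size at most $\kappa$. Lemma~\ref{lem:homog} gives $|X|\le(2^\kappa)^\kappa=2^\kappa$.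

Let $\kappa=\omega$; it remains to show $|X|\ge\mathfrak c$. If $X$ had an isolated point, then by homogeneity it would be discrete, hence finite. So every nonempty open set contains two points, and therefore two nonempty open sets with disjoint closures inside it. Choose recursively nonempty open sets $U_s$, for finite $0$--$1$ sequences $s$, such that $\overline{U_{s0}}$ and $\overline{U_{s1}}$ are disjoint subsets of $U_s$. The sets $\bigcap_n\overline{U_{z\upharpoonright n}}$, for $z\in\{0,1\}^\omega$, are nonempty by compactness and pairwise disjoint.
\end{proof}

Homogeneity was used to move $H$, in Lemma~\ref{lem:homog}, and to exclude isolated points. Without it the upper bound fails for one-point compactifications of large discrete spaces, and the lower bound fails for $\omega+1$.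

\begin{remark}\label{rem:sharp}
The bound $2^\kappa$ is attained for every $\kappa$. The cube $\{0,1\}^\kappa$ is a homogeneous compactum with a base of size $\kappa$, hence of tightness at most $\kappa$, and it has $2^\kappa$ points. Its singletons are $G_\kappa$-sets, so the bound in Theorem~\ref{thm:structure}(3) is attained as well.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
If $x\in\overline A$, choosing a point of $A$ in each member of a neighborhood base at $x$ shows that (iii) implies (ii); and (ii) implies (i) with a single piece. Assume (i). By Theorem~\ref{thm:main}, $|X|\le2^\kappa<2^{\kappa^+}$. The \v{C}ech--Posp\'{\i}\v{s}il theorem states that a compactum in which every point has character at least $\lambda\ge\omega$ has at least $2^\lambda$ points. With $\lambda=\kappa^+$ it shows that some point of $X$ has character at most $\kappa$, and by homogeneity all points do. The last sentence is the case $\kappa=\omega$, together with the remark that finite compacta are discrete and have all three properties. The continuum hypothesis gives $2^\omega=\omega_1<2^{\omega_1}$.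
\end{proof}

\section{Cantor cubes and points of small $\pi$-character}\label{sec:cubes}

Let $\Lambda=\kappa^+$. For $J\subseteq\Lambda$ and $p\in\{0,1\}^J$ we write $\operatorname{dom}p=J$ and
\[
[p]=\{z\in\{0,1\}^\Lambda: z{\upharpoonright}J=p\},
\]
a nonempty closed \emph{subcube}. Functions are sets of pairs, so $p\subseteq p'$ means that $p'$ extends $p$. To show that the pieces cannot cover a compactum that maps onto the cube, we pass to smaller and smaller subcubes and avoid one piece at a time. The mechanism is visible in the cube itself.

\begin{example}\label{ex:cube}
Let $\kappa=\omega$, let $Y\subseteq\{0,1\}^{\omega_1}$ be CT and let $I\subseteq\omega_1$ be uncountable. We find $p$, defined on $I$ and finitely many further coordinates, with $[p]\cap Y=\emptyset$. Let $\mathbf 1\in\{0,1\}^I$. If $[\mathbf 1]\cap Y=\emptyset$, take $p=\mathbf 1$. Otherwise fix $x\in[\mathbf 1]\cap Y$, and suppose that $Y\cap[s]$ is dense in $[s]$ for every $s\in A_I$. Then $D=\bigcup_{s\in A_I}(Y\cap[s])$ is dense in the cube, so $x$ is in the closure of a countable subset of $D$. Restriction to $I$ puts $\mathbf 1$ in the closure of a countable subset of $A_I$, contrary to Example~\ref{ex:finsupp}(iii).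 So for some $s\in A_I$ a nonempty relatively open subset of $[s]$ misses $Y$, and it contains a subcube $[p]$ of the required form.

The step spends all coordinates in $I$, because the restrictions to $I$ of the points of $D$ must have finite support. For countably many CT sets $Y_n$ we therefore split $\omega_1$ into countably many uncountable blocks, spend the unused part of the $n$th block on $Y_n$, and obtain a decreasing sequence of subcubes whose intersection misses every $Y_n$. Thus $\{0,1\}^{\omega_1}$ is not $\sigma$-CT, and neither is $\{0,1\}^{\mathfrak c}$, which contains a copy of it.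
\end{example}

Now let $X$ be a compactum and $f\colon X\to\{0,1\}^\Lambda$ a continuous map. Full preimages of subcubes are too large to imitate the example: a set whose image is dense need not be dense, and an open set need not contain the preimage of any subcube. Both properties are restored by minimality. For a closed $T\subseteq\{0,1\}^\Lambda$, call a closed $F\subseteq X$ \emph{minimal over $T$} if $f[F]=T$ and $f[C]\neq T$ for every closed $C\subsetneq F$.

\begin{lemma}\label{lem:minimal}
\begin{enumerate}
\item[(a)] If $\mathcal C$ is a nonempty chain of closed subsets of $X$, then $f[\bigcap\mathcal C]=\bigcap_{C\in\mathcal C}f[C]$.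
\item[(b)] If $F_0\subseteq X$ and $T\subseteq f[F_0]$ are closed, then $F_0$ contains a set minimal over $T$.
\item[(c)] If $F$ is minimal over $[p]$ and $U$ is an open set that meets $F$, then there is $p'\supseteq p$ with $\operatorname{dom}p'\setminus\operatorname{dom}p$ finite and $F\cap f^{-1}([p'])\subseteq U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $z$ is in the right-hand side, then $f^{-1}(z)$ meets every $C\in\mathcal C$, hence meets $\bigcap\mathcal C$. (b) The family of closed $F\subseteq F_0$ with $f[F]=T$ contains $F_0\cap f^{-1}(T)$ and is closed under intersections of chains by (a); apply Zorn's lemma. (c) By minimality there is $z\in[p]\setminus f[F\setminus U]$. Since $f[F\setminus U]$ is closed, it misses $[z{\upharpoonright}K]$ for some finite $K\subseteq\Lambda$. Let $p'=z{\upharpoonright}(\operatorname{dom}p\cup K)$.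
\end{proof}

\begin{lemma}\label{lem:onestep}
Let $Y\subseteq X$ with $t(Y)\le\kappa$, let $F\subseteq X$ be closed with $f[F]=[p]$, and let $I\subseteq\Lambda\setminus\operatorname{dom}p$ with $|I|=\kappa^+$. Then there are a closed $F^+\subseteq F$ and $p^+\supseteq p$ such that $f[F^+]=[p^+]$, $F^+\cap Y=\emptyset$, and $\operatorname{dom}p^+$ is the union of $\operatorname{dom}p$, $I$ and a finite set.
\end{lemma}

\begin{proof}
Let $F'\subseteq F$ be minimal over $[p]$, and for each $s\in\{0,1\}^I$ let $F^s\subseteq F'$ be minimal over $[p\cup s]$. If $F^{\mathbf 1}\cap Y=\emptyset$, take $F^+=F^{\mathbf 1}$ and $p^+=p\cup\mathbf 1$. So assume that there is $x\in F^{\mathbf 1}\cap Y$.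

We claim that $Y\cap F^s$ is not dense in $F^s$ for some $s\in A_I$. Suppose otherwise, and let $D=\bigcup_{s\in A_I}(Y\cap F^s)$. Then $\overline D$ is a closed subset of $F'$ that contains $F^s$ for every $s\in A_I$. The closed set $f[\overline D]\subseteq[p]$ contains $\bigcup_{s\in A_I}[p\cup s]$, which is dense in $[p]$ by Example~\ref{ex:finsupp}(i). So $f[\overline D]=[p]$, and minimality of $F'$ gives $\overline D=F'\ni x$. Both $x$ and $D$ lie in $Y$, so $x\in\overline{D'}$ for some $D'\subseteq D$ with $|D'|\le\kappa$. The continuous map $y\mapsto f(y){\upharpoonright}I$ sends $x$ to $\mathbf 1$ and $D'$ into $A_I$. This contradicts Example~\ref{ex:finsupp}(iii).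

Take such an $s$ and an open $U$ with $U\cap F^s\ne\emptyset$ and $U\cap F^s\cap Y=\emptyset$. Lemma~\ref{lem:minimal}(c) gives $p^+\supseteq p\cup s$, with finitely many new coordinates, such that $F^+=F^s\cap f^{-1}([p^+])$ is contained in $U$. Then $F^+\cap Y=\emptyset$, and $f[F^+]=[p^+]$ because $f[F^s]\supseteq[p^+]$.
\end{proof}

\begin{proposition}\label{prop:nocube}
Under \eqref{eq:star}, no closed subset of $X$ maps continuously onto $\{0,1\}^{\kappa^+}$.
\end{proposition}

\begin{proof}
Since \eqref{eq:star} passes to nonempty closed subsets, it suffices to refute the existence of a continuous surjection $f\colon X\to\{0,1\}^\Lambda$. Partition $\Lambda$ into sets $I_i$, $i<\kappa$, each of size $\kappa^+$, and put $I_{<i}=\bigcup_{j<i}I_j$. By recursion on $i\le\kappa$ we construct closed sets $F_i\subseteq X$, decreasing in $i$, and functions $p_i\in\{0,1\}^{J_i}$, increasing in $i$, such that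
\[
f[F_i]=[p_i],\qquad I_{<i}\subseteq J_i,\qquad |J_i\setminus I_{<i}|\le\kappa,\qquad F_{i+1}\cap X_i=\emptyset .
\]
Start with $F_0=X$ and $p_0=\emptyset$. Given $F_i$ and $p_i$, the set $I=I_i\setminus J_i$ has size $\kappa^+$, since $I_i\cap J_i\subseteq J_i\setminus I_{<i}$. Lemma~\ref{lem:onestep} with $Y=X_i$ gives $F_{i+1}$ and $p_{i+1}$; here $J_{i+1}\supseteq J_i\cup I_i$, and $J_{i+1}\setminus I_{<i+1}$ is contained in the union of $J_i\setminus I_{<i}$ and a finite set. At a limit $i$ put $F_i=\bigcap_{j<i}F_j$ and $p_i=\bigcup_{j<i}p_j$. Then $f[F_i]=\bigcap_{j<i}[p_j]=[p_i]$ by Lemma~\ref{lem:minimal}(a), the inclusion $I_{<i}=\bigcup_{j<i}I_{<j}\subseteq J_i$ holds, and $J_i\setminus I_{<i}\subseteq\bigcup_{j<i}(J_j\setminus I_{<j})$ has size at most $\kappa$.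

The set $F_\kappa$ is nonempty, since its image is $[p_\kappa]$, and it misses every $X_i$. This contradicts $X=\bigcup_iX_i$.
\end{proof}

\begin{proposition}\label{prop:pichar}
Assume \eqref{eq:star} and let $L\subseteq X$ be closed and nonempty.
\begin{enumerate}
\item[(a)] There is $x\in L$ with $\pi\chi(x,L)\le\kappa$.
\item[(b)] Every nonempty closed $G_\kappa$-set $H$ of $L$ contains a point $x$ with $\pi\chi(x,L)\le\kappa$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Otherwise Theorem~\ref{thm:sap} with $\lambda=\kappa^+$ gives a continuous map of $L$ onto $[0,1]^{\kappa^+}$. The preimage of $\{0,1\}^{\kappa^+}$ is a closed subset of $X$ that contradicts Proposition~\ref{prop:nocube}. (b) By (a) there is $x\in H$ with $\pi\chi(x,H)\le\kappa$; apply Lemma~\ref{lem:lift}.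
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(1)]
The first assertion is Proposition~\ref{prop:nocube}. For the second, a nonempty open subset of $L$ contains a nonempty closed $G_\kappa$-set of $L$ by Lemma~\ref{lem:gk}(c) with $H=L$, and Proposition~\ref{prop:pichar}(b) applies to it.
\end{proof}

\section{A $G_\kappa$-set in the closure of a small set}\label{sec:small}

Consider first a single piece, $t(X)\le\kappa$, and suppose that no nonempty closed $G_\kappa$-set lies in the closure of a set of size at most $\kappa$. Then we can choose, for $\alpha<\kappa^+$, decreasing nonempty closed $G_\kappa$-sets $H_\alpha$ and points $x_\alpha\in H_\alpha$ so that $H_\alpha$ misses $\overline{\{x_\beta:\beta<\alpha\}}$. A point $x$ in the closure of every tail $\{x_\beta:\beta\ge\alpha\}$ lies in every $H_\alpha$. By tightness it lies in the closure of at most $\kappa$ of the $x_\beta$, hence in $\overline{\{x_\beta:\beta<\alpha\}}$ for some $\alpha$, which is absurd.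

With several pieces the last step fails, since $x$ and the $x_\beta$ may lie in different pieces. We attach to each $x_\alpha$ a small set $D_{\alpha,i}\subseteq X_i$ with $x_\alpha\in\overline{D_{\alpha,i}}$, for each piece $X_i$ that may contain $x$, and make later sets $H_\alpha$ avoid the closure of all these. For this $x_\alpha$ must lie in $\overline{X_i}$, so we first shrink to a $G_\kappa$-set that each $\overline{X_i}$ either contains or misses.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(2)]
Assume \eqref{eq:star} and suppose that (2) fails. By Lemma~\ref{lem:gk}(c):
\begin{equation}\label{eq:shrink}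
\begin{gathered}
\text{if $H$ is a closed $G_\kappa$-set, $C$ is closed and $H\not\subseteq C$,}\\
\text{then $H\setminus C$ contains a nonempty closed $G_\kappa$-set.}
\end{gathered}
\end{equation}

\emph{Localization.} Define decreasing nonempty closed $G_\kappa$-sets $K_i$, $i\le\kappa$. Let $K_0=X$. If $K_i\subseteq\overline{X_i}$, let $K_{i+1}=K_i$; otherwise take $K_{i+1}\subseteq K_i\setminus\overline{X_i}$ from \eqref{eq:shrink}. At limits take intersections, by Lemma~\ref{lem:gk}(a). Let $K=K_\kappa$ and $a=\{i<\kappa:K\subseteq\overline{X_i}\}$. Then $K\cap\overline{X_i}=\emptyset$ for $i\notin a$.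

\emph{Recursion.} For $\alpha<\kappa^+$ we choose decreasing nonempty closed $G_\kappa$-sets $H_\alpha\subseteq K$, points $x_\alpha\in H_\alpha$, and sets $D_{\alpha,i}\subseteq X_i$ for $i\in a$, with $|D_{\alpha,i}|\le\kappa$ and $x_\alpha\in\overline{D_{\alpha,i}}$. At stage $\alpha$ let
\[
H'=K\cap\bigcap_{\beta<\alpha}H_\beta,\qquad S_\alpha=\bigcup_{\beta<\alpha}\ \bigcup_{i\in a}D_{\beta,i}.
\]
Then $H'$ is a nonempty closed $G_\kappa$-set, and $|S_\alpha|\le\kappa$ because $|\alpha|,|a|\le\kappa$. Since (2) fails, $H'\not\subseteq\overline{S_\alpha}$, and \eqref{eq:shrink} gives $H_\alpha\subseteq H'\setminus\overline{S_\alpha}$. By Proposition~\ref{prop:pichar}(a) choose $x_\alpha\in H_\alpha$ with $\pi\chi(x_\alpha,H_\alpha)\le\kappa$. This one point serves for all $i\in a$: the set $H_\alpha$ is a closed $G_\kappa$-set of $\overline{X_i}$, so $\pi\chi(x_\alpha,\overline{X_i})\le\kappa$ by Lemma~\ref{lem:lift}, and Lemma~\ref{lem:transfer} with $L=\overline{X_i}$ and $Y=X_i$ gives $D_{\alpha,i}$.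

\emph{Contradiction.} By compactness there is $x\in\bigcap_{\alpha<\kappa^+}\overline{\{x_\beta:\beta\ge\alpha\}}$. Since $x_\beta\in H_\alpha$ for $\beta\ge\alpha$, we have $x\in H_\alpha$ for all $\alpha$. Let $x\in X_i$. Then $x\in K\cap\overline{X_i}$, so $i\in a$. The closure of $D=\bigcup_{\beta<\kappa^+}D_{\beta,i}$ contains every $x_\beta$, hence $x$. Now $x$ and $D$ lie in $X_i$, so $x\in\overline B$ for some $B\subseteq D$ with $|B|\le\kappa$. As $\kappa^+$ is regular, $B\subseteq\bigcup_{\beta<\alpha}D_{\beta,i}\subseteq S_\alpha$ for some $\alpha<\kappa^+$. Then $x\in H_\alpha\cap\overline{S_\alpha}=\emptyset$.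
\end{proof}

\section{Covers by $G_\kappa$-sets}\label{sec:covers}

Assume \eqref{eq:star}. It suffices to prove Theorem~\ref{thm:structure}(3) for covers by \emph{closed} $G_\kappa$-sets. Indeed, if $x\in G=\bigcap_{j<\kappa}O_j$ with $O_j$ open, then Lemma~\ref{lem:gk}(c) gives closed $G_\kappa$-sets $H_j$ with $x\in H_j\subseteq O_j$, and $\bigcap_jH_j$ is a closed $G_\kappa$-set between $\{x\}$ and $G$. So every cover by $G_\kappa$-sets has a refinement by closed $G_\kappa$-sets, and a small subcover of the refinement yields a small subcover of the original. Fix a cover $\mathcal G$ of $X$ by closed $G_\kappa$-sets.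

\subsection{The model}

The subcover is obtained by closing off: we collect $2^\kappa$ points, closed sets, functions and members of $\mathcal G$, so that whatever can be chosen from $\kappa$ collected objects has already been collected. An elementary submodel does this bookkeeping.

For a regular cardinal $\theta$, let $H(\theta)$ be the set of all sets whose transitive closure has size less than $\theta$. Let $\mu$ be the maximum of $\kappa$ and the size of the transitive closure of $X$, and fix a regular $\theta>2^{2^\mu}$. Then $H(\theta)$ contains all objects that occur below (subsets of $X$, families of subsets, real functions on $X$, sequences of these of length at most $2^\mu$), and statements that quantify only over such objects hold in $H(\theta)$ if and only if they are true. A subset $M\subseteq H(\theta)$ is an \emph{elementary submodel} if every first-order statement about $\in$ with parameters in $M$ holds in $M$ if and only if it holds in $H(\theta)$. By the L\"owenheim--Skolem theorem every subset of $H(\theta)$ of size at most $2^\kappa$ is contained in an elementary submodel of size $2^\kappa$, and a union of a chain of elementary submodels is one. Let $M_0$, of size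 $2^\kappa$, have as elements $X$, its topology, $\langle X_i:i<\kappa\rangle$, $\mathcal G$, $\kappa$ and all ordinals below $2^\kappa$. Let $M_{\xi+1}\supseteq M_\xi$, of size $2^\kappa=(2^\kappa)^\kappa$, have as elements all subsets of $M_\xi$ of size at most $\kappa$; take unions at limits, and put $M=\bigcup_{\xi<\kappa^+}M_\xi$. Then $|M|=2^\kappa$, and we use three properties.
\begin{enumerate}
\item[(M1)] If some object of $H(\theta)$ has a property expressed with parameters in $M$, then some element of $M$ has it. In particular, an object uniquely defined from parameters in $M$ belongs to $M$.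
\item[(M2)] Every subset of $M$ of size at most $\kappa$ is an element of $M$.
\item[(M3)] Every element of $M$ of size at most $2^\kappa$ is a subset of $M$.
\end{enumerate}
Property (M1) restates elementarity. Property (M2) holds because a subset of size at most $\kappa$ lies in some $M_\xi$. For (M3), if $\emptyset\neq Y\in M$ and $|Y|\le2^\kappa$, then by (M1) there is a surjection $g\colon2^\kappa\to Y$ in $M$, and $g(\xi)\in M$ for every $\xi<2^\kappa$. In particular each $X_i$, each subset of $\kappa$ and each $r\in[0,1]$ belong to $M$.

We show that $\mathcal G\cap M$ covers $X$. \emph{Suppose, toward a contradiction, that $q\in X\setminus\bigcup(\mathcal G\cap M)$}; this assumption is in force until the end of the section.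

\subsection{The points that $M$ does not separate from $q$}

The point $q$ itself need not be a limit of objects from $M$. We replace it by the smallest closed set around it that $M$ can approximate from outside. Let
\[
\mathcal Z=\{Z\in M: Z \text{ is a closed $G_\kappa$-set of $X$ and } q\in Z\},\qquad E=\bigcap\mathcal Z .
\]
Then $X\in\mathcal Z$, and $E$ is closed and contains $q$.

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(a)] A closed set $C\subseteq X$ that meets every $Z\in\mathcal Z$ meets $E$.
\item[(b)] If $G\in M$ is a closed $G_\kappa$-set and $q\notin G$, then $E\cap G=\emptyset$. In particular $E$ misses every member of $\mathcal G\cap M$.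
\item[(c)] If $B\subseteq X\cap M$ and $|B|\le\kappa$, then $E\cap\overline B=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (M1), $\mathcal Z$ is closed under finite intersections; use compactness.

(b) By Lemma~\ref{lem:gk}(d) and (M1) there is a family in $M$ of at most $\kappa$ continuous functions $X\to[0,1]$ whose common zero set is $G$, and by (M3) these functions are in $M$. One of them, $f$, has $r=f(q)>0$. Since $f,r\in M$, the set $f^{-1}(r)$ is in $\mathcal Z$, and it misses $G$.

(c) Let $B\ne\emptyset$. We first show that $\overline B$ is covered by at most $2^\kappa$ members of $\mathcal G$. Let $\mathcal W$ be the family of the interiors, relative to $\overline B$, of the sets $\overline T$ for $T\subseteq B$. Then $|\mathcal W|\le2^\kappa$, and $\mathcal W$ is a base of $\overline B$: if $x\in V\subseteq\overline V\subseteq U$ with $U,V$ open in $\overline B$, then $T=V\cap B$ has $\overline T=\overline V$, whose relative interior lies between $\{x\}$ and $U$. Each $x\in\overline B$ lies in some $G=\bigcap_{j<\kappa}O_j\in\mathcal G$. Choosing $W_j\in\mathcal W$ with $x\in W_j\subseteq O_j$, we get a family $\mathcal W_x\subseteq\mathcal W$ of size at most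 $\kappa$ with $x\in\bigcap\mathcal W_x\subseteq G$. There are at most $(2^\kappa)^\kappa=2^\kappa$ different families $\mathcal W_x$. One member of $\mathcal G$ that contains $\bigcap\mathcal W_x$, for each such family, gives the required cover.

By (M2), $B\in M$. By (M1) there is a cover of $\overline B$ by at most $2^\kappa$ members of $\mathcal G$ that belongs to $M$, and by (M3) its members are in $M$. So $\overline B\subseteq\bigcup(\mathcal G\cap M)$, and (b) applies.
\end{proof}

By (c), $E\cap M=\emptyset$. Hence $E\notin M$, since by (M1) a nonempty element of $M$ has an element in $M$. So (M1) cannot be applied with $E$ as a parameter.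

For a single piece the proof ends here. Each $Z\in\mathcal Z$ is a nonempty element of $M$, so it meets $X\cap M$. By (a) there is $x\in E\cap\overline{X\cap M}$, and $t(X)\le\kappa$ gives $B\subseteq X\cap M$ with $|B|\le\kappa$ and $x\in\overline B$, contrary to (c). With several pieces we need a point $x\in E$ and an index $i$ with $x\in X_i$ and $x\in\overline{X_i\cap M}$.

\subsection{Balanced sets}

Call a closed set $L\subseteq X$ \emph{balanced} if for each $i<\kappa$ the set $X_i\cap L$ is empty or dense in $L$. In a balanced set the argument of Lemma~\ref{lem:transfer} approximates one point from all pieces that are present.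

\begin{lemma}\label{lem:nobalanced}
No balanced set $L\in M$ meets $E$.
\end{lemma}

\begin{proof}
Suppose that $L\in M$ is balanced and meets $E$. Let $a=\{i<\kappa:X_i\cap L\ne\emptyset\}$ and
\[
C=L\cap\bigcap_{i\in a}\overline{X_i\cap M}.
\]
We claim that $C$ meets every $Z\in\mathcal Z$. The set $Z\cap L\supseteq E\cap L$ is a nonempty closed $G_\kappa$-set of $L$. By Proposition~\ref{prop:pichar}(b) there are $x_Z\in Z\cap L$ and a local $\pi$-base $\mathcal B$ of $x_Z$ in $L$ with $|\mathcal B|\le\kappa$. Since $Z,L\in M$, by (M1) we may take $x_Z$ and $\mathcal B$ in $M$, and then $\mathcal B\subseteq M$ by (M3). Let $i\in a$ and $P\in\mathcal B$. As $X_i\cap L$ is dense in $L$, the set $P\cap X_i$ is nonempty; it belongs to $M$, so it has an element in $M$. Every neighborhood of $x_Z$ contains some $P\in\mathcal B$, so $x_Z\in\overline{X_i\cap M}$. Thus $x_Z\in C\cap Z$.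

By Lemma~\ref{lem:E}(a) there is $x\in C\cap E$. Let $x\in X_i$. Then $i\in a$ because $x\in L$, so $x\in\overline{X_i\cap M}$. Since $t(X_i)\le\kappa$, there is $B\subseteq X_i\cap M$ with $|B|\le\kappa$ and $x\in\overline B$. This contradicts Lemma~\ref{lem:E}(c).
\end{proof}

It remains to show that some balanced $L\in M$ does meet $E$. The localization of Section~\ref{sec:small} is not available, because \eqref{eq:shrink} may move away from $E$. Nor can we treat the pieces separately: the first half of the proof above, run in $\overline{X_i}$ for the single index $i$, gives a point of $E\cap\overline{X_i\cap M}$ whenever $E$ meets $\overline{X_i}$, but nothing forces that point into $X_i$.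

Consider two pieces $X_0,X_1$. If both are dense, then $L=X$ works. Say $X_0$ is not dense. If $\overline{X_0}$ misses $E$, then it misses some $Z\in\mathcal Z$ by Lemma~\ref{lem:E}(a); this $Z$ lies in $X_1$, misses $X_0$, and is the required $L$. If $\overline{X_0}$ meets $E$, we replace $X$ by $\overline{X_0}\in M$ and repeat with the traces of the pieces. The process may have to be continued transfinitely, and two things can happen. It may stabilize at a set that meets $E$ and in which both pieces are dense. Or it may lose $E$ at some stage, and then we want to discard a piece, as above. The new difficulty is that this stage is defined from $E\notin M$ and could a priori be an ordinal outside $M$.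

Let $\rho=(|X|+\omega)^+$. For a closed $C\subseteq X$ and $a\subseteq\kappa$, the \emph{pruning sequence} $\langle C_\nu:\nu\le\rho\rangle$ of $(C,a)$ is the decreasing sequence of closed sets defined by $C_0=C$, by $C_\nu=\bigcap_{\mu<\nu}C_\mu$ for limit $\nu$, and by
\[
C_{\nu+1}=
\begin{cases}
\overline{X_i\cap C_\nu} & \text{for the least $i\in a$ with $\overline{X_i\cap C_\nu}\neq C_\nu$, if there is one,}\\[2pt]
C_\nu & \text{otherwise.}
\end{cases}
\]
The sequence cannot decrease strictly at all $\rho>|X|$ successor steps, and once $C_{\nu+1}=C_\nu$ it is constant. So in $C_\infty=C_\rho$ every $X_i\cap C_\infty$ with $i\in a$ is dense. In fact $C_\infty$ is the largest closed subset of $C$ with this property, since any such $L$ satisfies $L=\overline{X_i\cap L}\subseteq\overline{X_i\cap C_\nu}$ whenever $L\subseteq C_\nu$ and $i\in a$. It may be empty: for $X=\omega+1$, $X_0=\omega$, $X_1=\{\omega\}$ and $a=\{0,1\}$ we get $C_1=\{\omega\}$ and $C_2=\emptyset$. So discarding pieces cannot be avoided.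

Call a pair $(C,a)$ \emph{admissible} if $C\in M$ is closed, $a\subseteq\kappa$, $C\cap E\ne\emptyset$, and $X_i\cap C=\emptyset$ for all $i\in\kappa\setminus a$. The pair $(X,\kappa)$ is admissible.

\begin{lemma}\label{lem:prune}
If $(C,a)$ is admissible, then either $C_\infty$ is a balanced element of $M$ that meets $E$, or there is an admissible $(C',a')$ with $C'\subseteq C$ and $a'\subsetneq a$.
\end{lemma}

\begin{proof}
The pruning sequence is uniquely defined from $C$, $a$, $\langle X_i:i<\kappa\rangle$ and the topology, all in $M$. So the sequence and $C_\infty$ belong to $M$, and $C_\nu\in M$ whenever $\nu\in M$. The set $C_\infty$ is balanced: pieces with index in $a$ are dense in it, and the others miss $C$. If $C_\infty$ meets $E$, we have the first alternative.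

Otherwise let $\nu$ be least with $C_\nu\cap E=\emptyset$. Then $\nu\ne0$ by admissibility, and $\nu$ is not a limit by compactness. So $\nu=\mu+1$, $C_\mu\cap E\neq\emptyset$, and $C_\nu=\overline{X_i\cap C_\mu}$ for some $i\in a$. By Lemma~\ref{lem:E}(a) there is $Z\in\mathcal Z$ with $Z\cap C_\nu=\emptyset$. For $\nu'<\nu$ we have $Z\cap C_{\nu'}\supseteq E\cap C_{\nu'}\ne\emptyset$. Hence $\nu$ is the least ordinal with $Z\cap C_\nu=\emptyset$. This defines $\nu$ from $Z$ and the pruning sequence, without mention of $E$, so $\nu\in M$, and therefore $\mu\in M$ and $C_\mu\in M$.

Put $C'=C_\mu\cap Z$ and $a'=a\setminus\{i\}$. Then $C'\in M$ is closed, $C'\cap E=C_\mu\cap E\ne\emptyset$, and $X_i\cap C'\subseteq C_\nu\cap Z=\emptyset$. Pieces with index outside $a$ miss $C\supseteq C'$. So $(C',a')$ is admissible.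
\end{proof}

For two pieces one application suffices, since a closed set that meets only one piece is balanced. In general we iterate, and the bound $\kappa$ on the number of pieces keeps the iteration short enough for (M2).

\begin{lemma}\label{lem:balanced}
Some balanced set $L\in M$ meets $E$.
\end{lemma}

\begin{proof}
Suppose not. Then the second alternative of Lemma~\ref{lem:prune} holds for every admissible pair. Define admissible pairs $(C^\xi,a^\xi)$, $\xi<\kappa^+$, decreasing in both coordinates. Let $(C^0,a^0)=(X,\kappa)$, and obtain $(C^{\xi+1},a^{\xi+1})$ from Lemma~\ref{lem:prune}, with $a^{\xi+1}\subsetneq a^\xi$. For a limit $\lambda<\kappa^+$ let $C^\lambda=\bigcap_{\xi<\lambda}C^\xi$ and $a^\lambda=\bigcap_{\xi<\lambda}a^\xi$. The recursion depends on $E$, but $\{C^\xi:\xi<\lambda\}$ is a subset of $M$ of size at most $\kappa$, so it is in $M$ by (M2), and so is its intersection. By compactness $C^\lambda$ meets $E$. If $i\notin a^\lambda$, then $i\notin a^\xi$ for some $\xi<\lambda$, and $X_i\cap C^\lambda\subseteq X_i\cap C^\xi=\emptyset$. So the pair is admissible. The sets $a^\xi\setminus a^{\xi+1}$, $\xi<\kappa^+$, are $\kappa^+$ pairwise disjoint nonempty subsets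 of $\kappa$, which is impossible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(3)]
Lemmas~\ref{lem:nobalanced} and \ref{lem:balanced} contradict each other, so the point $q$ does not exist. Thus $\mathcal G\cap M$ covers $X$, and $|\mathcal G\cap M|\le|M|=2^\kappa$.
\end{proof}

This completes the proof of Theorem~\ref{thm:structure}, and with it the proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:class}.

\begin{thebibliography}{9}

\bibitem{Juh}
Juh\'asz, \emph{Cardinal Functions in Topology -- Ten Years Later}.

\bibitem{JvM}
Istv\'an Juh\'asz and Jan van Mill, \emph{On $\sigma$-countably tight spaces}, arXiv:1607.00517 (2016).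

\bibitem{Sap}
\v{S}apirovski\u{\i}, \emph{Maps onto Tikhonov cubes}, Uspekhi Mat. Nauk 35:3 (1980).

\end{thebibliography}
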